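\title{Isolated critical points without cylindrical ball neighborhoods}

\begin{abstract}
A cylindrical neighborhood of an isolated critical point of a smooth function is a compact neighborhood made of the segments of gradient trajectories between two nearby levels. It has been conjectured that every isolated critical point has a cylindrical neighborhood homeomorphic to a closed ball. We show that this fails in every dimension $n\ge 4$: there is a smooth function on $\mathbb{R}^n$ with a single critical point, none of whose cylindrical neighborhoods, for any Riemannian metric, is contractible. The critical point is obtained by collapsing a Whitehead-type compactum built from the trefoil knot, and the obstruction is detected by a tower of solvable groups. We also show that the conjecture holds in dimensions at most $3$, by reducing it to the known case of cone-like critical points.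
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $M$ be a smooth manifold without boundary and $f\colon M\to\mathbb{R}$ a smooth function. A point $x\in M$ is \emph{critical} if $d_xf=0$. Let $x_0$ be an isolated critical point, $c=f(x_0)$ its value and $V=f^{-1}(c)$ the critical level. A compact neighborhood of $x_0$ is \emph{isolating} if $x_0$ is the only critical point of $f$ in it.

One would like a neighborhood of $x_0$ that is topologically trivial and, at the same time, adapted to $f$. A small round ball in a chart is trivial, but gradient trajectories may leave it and come back. The neighborhoods that are adapted to $f$ are the following.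

\begin{definition}\label{def:cyl}
An isolating compact neighborhood $U$ of $x_0$ is \emph{cylindrical} if there are $\varepsilon>0$ and a Riemannian metric on $M$ such that
\begin{itemize}
\item[(C1)] $U\subset f^{-1}[c-\varepsilon,c+\varepsilon]$;
\item[(C2)] for every $x\in U$, the maximal segment of the gradient trajectory through $x$ that stays in $f^{-1}[c-\varepsilon,c+\varepsilon]$ is contained in $U$;
\item[(C3)] $U$ is a smooth manifold with corners of dimension $\dim M$, and $U\cap f^{-1}(c-\varepsilon)$ and $U\cap f^{-1}(c+\varepsilon)$ are smooth manifolds with smooth boundary (the empty set and an empty boundary are allowed).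
\end{itemize}
A \emph{cylindrical ball neighborhood} is a cylindrical neighborhood homeomorphic to a closed ball of dimension $\dim M$.
\end{definition}

Each segment in (C2) runs from the level $c-\varepsilon$ to the level $c+\varepsilon$, or tends to $x_0$, or is the constant trajectory at $x_0$; the reason is recalled at the start of Section~\ref{sec:retract}.

\begin{example}\label{ex:saddle}
For $f=|x|^2$ on $\mathbb{R}^n$ the ball $\{f\le\varepsilon\}$ is a cylindrical ball neighborhood of $0$. For the saddle $f=x^2-y^2$ on $\mathbb{R}^2$ the gradient $(2x,-2y)$ preserves $xy$, so
\[
U=\{|x^2-y^2|\le\varepsilon,\ |xy|\le\eta\}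
\]
satisfies (C1) and (C2). It is the preimage of the rectangle $[-\varepsilon,\varepsilon]\times[-2\eta,2\eta]$ under $z\mapsto z^2$, $z=x+iy$: a star-shaped curvilinear octagon with two sides on each of the levels $\pm\varepsilon$ and four sides along trajectories. So it is a cylindrical ball neighborhood. The set $U\cap V$ is a cross formed by two diagonal segments.
\end{example}

The point $x_0$ is \emph{cone-like} if some neighborhood of $x_0$ in $V$ is homeomorphic to a cone over some space, by a homeomorphism that sends $x_0$ to the vertex. (Equivalently, there is a closed disc neighborhood $B$ of $x_0$ in $M$ with $\partial B$ transverse to $V$ such that the pair $(B,V\cap B)$ is homeomorphic to the cone over the pair $(\partial B,V\cap\partial B)$. We use only the first form.) The following result is known; we use it without proof.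

\begin{theorem}\label{thm:known}
Every cone-like critical point of a smooth function admits a cylindrical ball neighborhood.
\end{theorem}

If $f$ is a homogeneous polynomial with an isolated critical point at $0$, then $V$ is invariant under dilations, so $0$ is cone-like; by the Morse lemma this covers all nondegenerate critical points. Moreover, at any isolated critical point, in any dimension, the level $V$ is locally contractible in a weak sense (Lemma~\ref{lem:lc}). It is therefore natural to guess that the hypothesis in Theorem~\ref{thm:known} can be dropped. This is the conjecture that we study; the problem comes from the paper of Sadykov and Trunov~\cite{ST}.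

\begin{quote}
\textbf{Conjecture.} Every isolated critical point of a smooth function admits a cylindrical ball neighborhood.
\end{quote}

\subsection{Results}

The conjecture is false in every dimension $n\ge4$ and true in dimensions $1,2,3$.

\begin{theorem}\label{thm:A}
For every $n\ge4$ there is a smooth function $f\colon\mathbb{R}^n\to\mathbb{R}$ whose only critical point is $0$, such that no cylindrical neighborhood of $0$ is contractible. In particular, $0$ has no cylindrical ball neighborhood. More precisely, for every Riemannian metric and every $\varepsilon>0$, no compact neighborhood of $0$ that satisfies \textup{(C1)} and \textup{(C2)} is contractible, whether or not it satisfies \textup{(C3)}.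
\end{theorem}

\begin{corollary}\label{cor:A}
Every smooth manifold $M$ without boundary with $\dim M\ge4$ carries a smooth function with an isolated critical point that admits no contractible cylindrical neighborhood.
\end{corollary}

\begin{theorem}\label{thm:B}
If $1\le\dim M\le3$, then every isolated critical point of every smooth function on $M$ admits a cylindrical ball neighborhood.
\end{theorem}

The proof of Theorem~\ref{thm:B} uses Theorem~\ref{thm:known} when $x_0$ is not isolated in $V$; in that case we show that $x_0$ is cone-like. The proofs of Theorem~\ref{thm:A} and Corollary~\ref{cor:A} do not use Theorem~\ref{thm:known}.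

\subsection{The plan of the counterexample}\label{sub:plan}

Flowing along the gradient toward the critical level retracts a cylindrical neighborhood $U$ onto $U\cap V$ (Section~\ref{sec:retract}). So if $U$ is contractible, then $x_0$ has a compact contractible neighborhood in $V$. This statement no longer involves the metric, and it is enough to find a critical point at which it fails.

Bad levels can be produced by collapsing. Put $m=n-1$, let $W$ be an open $m$-manifold and $K\subset W$ a compact set. Suppose that $K\times0$ is an intersection of nested smooth $n$-discs in $W\times\mathbb{R}$. Collapsing $K\times0$ to a point $x_0$ then gives a smooth manifold again. The height function has no critical points away from $K\times0$; after flattening, it becomes a smooth function with the single critical point $x_0$ and with zero level $W/K$ (Section~\ref{sec:collapse}). We need $K$ to have no compact contractible neighborhood in $W$.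

We take $T=S^{m-2}\times D^2$, a smooth embedding $e\colon T\to\operatorname{int}T$ and $K=\bigcap_ie^i(T)$, and we ask for two properties:
\begin{itemize}
\item[(a)] $e(T)\times0$ lies in an open subset of $\operatorname{int}T\times(-1,1)$ diffeomorphic to $\mathbb{R}^{m+1}$;
\item[(b)] $K$ has no compact contractible neighborhood in $\operatorname{int}T$.
\end{itemize}
The two properties pull in opposite directions. Property (a) forces $e\colon T\to T$ to be null-homotopic: contract $e(T)\times0$ in the open set and project to $T$. So the concentric shrinking $e(s,v)=(s,v/2)$ fails (a), although it satisfies (b), because $K=S^{m-2}\times0$ is not null-homotopic in $T$. At the other extreme, if $e(T)$ lies in the interior of a smooth $m$-disc $B\subset\operatorname{int}T$, then (a) holds with $\operatorname{int}B\times(-1,1)$, but $B$ itself violates (b). We need an embedding that is trivial homotopically and with one extra dimension, but not in $T$ itself. Section~\ref{sec:small} shows one for $m=3$. Sections~\ref{sec:derived}--\ref{sec:tower} prove (a) and (b) for all $m\ge3$, and Section~\ref{sec:low} proves Theorem~\ref{thm:B}.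

\subsection{Conventions and standard facts}

Homology and cohomology are singular, with integer coefficients unless others are written. Contractible spaces are nonempty. Paths are composed from left to right, and $\bar\tau$ is the reverse of the path $\tau$. We use the following facts.
\begin{itemize}
\item[(F1)] \emph{Whitney's theorem.} Homotopic smooth embeddings of a closed $k$-manifold into a $d$-manifold without boundary, $d\ge2k+2$, are ambient isotopic with compact support.
\item[(F2)] \emph{The disc theorem} (Palais, Cerf). Any two smooth closed $n$-discs in the interior of an $n$-disc are carried to each other by a diffeomorphism compactly supported in that interior.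
\item[(F3)] \emph{Meridians.} Let $\Sigma$ be a closed connected submanifold of codimension $k\ge2$ of a manifold $X$, with oriented normal bundle. A \emph{meridian} of $\Sigma$ is the boundary of a fiber of a tubular neighborhood, oriented by the normal bundle. Any two meridians are freely homotopic in $X\setminus\Sigma$: slide the fiber along a path in $\Sigma$. If $\Delta\subset X$ is an oriented $k$-disc transverse to $\Sigma$ with $\partial\Delta\cap\Sigma=\emptyset$, then $[\partial\Delta]=(\Delta\cdot\Sigma)\,[\text{meridian}]$ in $H_{k-1}(X\setminus\Sigma)$, where $\Delta\cdot\Sigma$ is the signed number of intersection points: remove from $\Delta$ a small disc around each of them.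
\item[(F4)] \emph{Van Kampen's theorem.} If $X=X_1\cup X_2$ with $X_1,X_2$ closed and path connected, and $X_0=X_1\cap X_2$ is path connected and collared in both, then $\pi_1(X)$ is the pushout of $\pi_1(X_1)\leftarrow\pi_1(X_0)\to\pi_1(X_2)$. Thus two homomorphisms from $\pi_1(X_1)$ and $\pi_1(X_2)$ to a group that agree on $\pi_1(X_0)$ come from one homomorphism on $\pi_1(X)$.
\item[(F5)] \emph{Derived series.} For a group $\Gamma$ put $\Gamma^{(0)}=\Gamma$ and $\Gamma^{(k+1)}=[\Gamma^{(k)},\Gamma^{(k)}]$. These subgroups are normal, and a homomorphism $\Gamma\to\Lambda$ maps $\Gamma^{(k)}$ into $\Lambda^{(k)}$. The group $\Lambda$ is \emph{solvable} if $\Lambda^{(k)}=1$ for some $k$; the least such $k$ is its derived length.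
\item[(F6)] \emph{Cones.} A compact Hausdorff space $N$ is the one-point compactification of $N\setminus x_0$, and the cone over a compact Hausdorff space $L$ is the one-point compactification of $L\times[0,1)$. So if $N\setminus x_0\cong L\times[0,1)$, then $N$ is a cone over $L$ with vertex $x_0$.
\end{itemize}

\section{The smallest case: a trefoil in a solid torus}\label{sec:small}

\subsection{Notation}

The following notation is used for all $m\ge3$. Let
\[
S^m=\{(u,v)\in\mathbb{R}^{m-1}\times\mathbb{C}:|u|^2+|v|^2=1\},\qquad T=\{|v|^2\le\tfrac12\},\qquad T'=\{|u|^2\le\tfrac12\}.
\]
We identify $T$ with $S^{m-2}\times D^2$ by $(u,v)\mapsto(u/|u|,\sqrt2\,v)$ and $T'$ with $D^{m-1}\times S^1$ by $(u,v)\mapsto(\sqrt2\,u,v/|v|)$; the two identifications agree on $\partial T=\partial T'=S^{m-2}\times S^1$. Let $J=\{u=0\}$ be the core circle of $T'$. Fix $p\in S^{m-2}$ and the base point $b=(p,1)\in\partial T$, and let $\gamma=p\times\partial D^2$, a loop at $b$. It bounds the disc $p\times D^2$ in $T$, and it is freely homotopic in $T'$ to $J$, suitably oriented. For $m=3$, $T$ and $T'$ are the two standard solid tori and $\gamma$ is the meridian curve of $T$.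

An embedded sphere $\Sigma\cong S^{m-2}$ in $\operatorname{int}T$ will be the core of $e(T)$. How $\Sigma$ sits in $T$ is measured by the class of $J$ in $\pi_1(S^m\setminus\Sigma)$. We shall see that this class must be homologically trivial if $\Sigma$ is to be null-homotopic in $T$, and that $\Sigma$ does not fit into a disc in $T$ if the class is nontrivial. So we want a knot group with an explicit nontrivial element of the commutator subgroup.

\subsection{The trefoil group and a solvable quotient}

The Wirtinger presentation of the group of the trefoil knot reduces to
\[
G=\langle x,y\mid xyx=yxy\rangle,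
\]
where $x$ and $y$ are meridians. The abelianization is $\mathbb{Z}$, with $x,y\mapsto1$, so $yx^{-1}\in G^{(1)}$. Abelian quotients do not see $yx^{-1}$, and we look for a quotient of derived length $2$. Let an infinite cyclic group $\langle t\rangle$ act on $\mathbb{Z}[\omega]\subset\mathbb{C}$ through multiplication by a unit $\omega$, and let
\[
H=\mathbb{Z}[\omega]\rtimes\langle t\rangle,\qquad (z,t^i)(w,t^j)=(z+\omega^iw,\;t^{i+j}).
\]
The commutator subgroup of $H$ lies in the abelian subgroup $\mathbb{Z}[\omega]\times t^0$, so $H^{(2)}=1$. Try $x\mapsto(0,t)$, $y\mapsto(1,t)$. Then
\[
xyx\mapsto(\omega,t^2)(0,t)=(\omega,t^3),\qquad yxy\mapsto(1,t^2)(1,t)=(1+\omega^2,t^3),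
\]
and the relation holds exactly when $\omega=1+\omega^2$. So we fix $\omega=e^{i\pi/3}$ and obtain a homomorphism $\rho\colon G\to H$ with
\begin{equation}\label{eq:rho}
\rho(x)=(0,t),\qquad \rho(yx^{-1})=(1,t)(0,t^{-1})=(1,t^0)\ne(0,t^0).
\end{equation}
The exponent of $t$ in $\rho(g)$ is the image of $g$ in the abelianization of $G$.

\begin{definition}\label{def:pos}
A smoothly embedded sphere $\Sigma\cong S^{m-2}$ in $\operatorname{int}T$ is in \emph{trefoil position} if there is an isomorphism $\pi_1(S^m\setminus\Sigma)\cong G$ under which the meridians of $\Sigma$, for one orientation of the normal bundle, represent the conjugacy class of $x$, and $J$, for one of its orientations, represents the conjugacy class of $yx^{-1}$.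
\end{definition}

\begin{lemma}\label{lem:degree}
If $\Sigma$ is in trefoil position, then the projection $\Sigma\to S^{m-2}$ has degree $0$.
\end{lemma}

\begin{proof}
Let $p'$ be a regular value of the projection. The disc $p'\times D^2$ is transverse to $\Sigma$, and its intersection number with $\Sigma$ is the degree, up to sign. By (F3), the class of $p'\times\partial D^2$ in $H_1(S^m\setminus\Sigma)\cong\mathbb{Z}$ is this number times the generator $[x]$. On the other hand, $p'\times\partial D^2$ is freely homotopic to $J$ in $T'\subset S^m\setminus\Sigma$, so its class is $\pm[yx^{-1}]=0$.
\end{proof}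

\subsection{The case $m=3$}

\begin{lemma}\label{lem:three}
Let $m=3$. There is a circle $\Sigma\subset\operatorname{int}T$ in trefoil position. The circle $\Sigma\times0$ lies in an open subset of $\operatorname{int}T\times(-1,1)$ diffeomorphic to $\mathbb{R}^4$, but $\Sigma$ lies in no smooth closed $3$-disc in $\operatorname{int}T$.
\end{lemma}

\begin{proof}
\emph{Existence.} Let $\Sigma_0\subset\mathbb{R}^3\subset S^3$ be a trefoil. We first find an unknotted circle $J'$ in $S^3\setminus\Sigma_0$ that represents $yx^{-1}$. By general position, represent this class by an embedded circle in $\mathbb{R}^3\setminus\Sigma_0$ such that the projection of its union with $\Sigma_0$ to a plane has only transverse double points. At a self-crossing of the circle, the vertical segment between the two strands misses $\Sigma_0$. So switching that crossing is a homotopy in $S^3\setminus\Sigma_0$. Switch self-crossings until the diagram of the circle is descending, that is, until a traveler from a chosen starting point meets every crossing first on the upper strand. A knot with a descending diagram is unknotted, so there is a diffeomorphism of $S^3$ that carries the resulting circle $J'$ to $J$.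

The last step works for every $m$. The image of $\Sigma_0$ misses $J$, hence misses $\{|u|\le\delta\}$ for some small $\delta>0$. Let $h$ be a diffeomorphism of $[0,1]$ that is the identity near $0$ and $1$, with $h(\delta)=1/\sqrt2$. Changing $|u|$ to $h(|u|)$ while keeping the directions of $u$ and $v$ is a diffeomorphism of $S^m$ that fixes $J$ and carries $\{|u|\le\delta\}$ onto $T'$. It carries the image of $\Sigma_0$ to a sphere $\Sigma\subset\operatorname{int}T$ in trefoil position.

\emph{One dimension up.} By Lemma~\ref{lem:degree}, $\Sigma$ winds zero times around $T=S^1\times D^2$, so $\Sigma\times0$ is a null-homotopic circle in the connected $4$-manifold $\operatorname{int}T\times(-1,1)$. By (F1) with $k=1$, $d=4$, a diffeomorphism $\theta$ of this manifold carries $\Sigma\times0$ to a circle in an open coordinate ball. The preimage of that ball under $\theta$ is the required open set.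

\emph{Not in $T$.} Suppose $\Sigma\subset B\subset\operatorname{int}T$ with $B$ a smooth closed $3$-disc. Since $B$ lies in the complement of a point of $S^3$, (F2) carries it to a round disc, so $S^3\setminus B$ is simply connected. It contains $J$ and misses $\Sigma$. Hence $J$ is null-homotopic in $S^3\setminus\Sigma$, that is, $yx^{-1}=1$ in $G$. This contradicts~\eqref{eq:rho}.
\end{proof}

The last argument is the model for property (b), and it falls short of (b) in two ways. First, (b) concerns arbitrary compact contractible sets $C$, and for these duality controls only the homology of the complement. Iterating the homological information, we show in Section~\ref{sec:derived} that $\gamma$ lies in every term of the derived series of $\pi_1(T\setminus C)$; this is why the target $H$ was chosen solvable. Second, $C$ is only known to contain $e^j(T)$ for some $j$, so $\gamma$ must be detected in a solvable quotient of $\pi_1(T\setminus e^j(\operatorname{int}T))$ for every $j$. This is done in Section~\ref{sec:tower}.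

\section{Retraction onto the critical level}\label{sec:retract}

From now on the critical value is $c=0$. Fix a Riemannian metric on $M$. Off the critical points let $\Phi_s$ be the local flow of $\nabla f/|\nabla f|^2$. It has the same trajectories as $\nabla f$, and $f(\Phi_s(x))=f(x)+s$.

Let $D\ni x_0$ be a compact set with no critical point other than $x_0$. A trajectory $x(s)$ of $\nabla f$ that stays in $D$ for all $s\ge0$ (or all $s\le0$) tends to $x_0$. Indeed, $f(x(s))$ is monotone and bounded, so it has a limit $\ell$. If $y$ is a limit point of the trajectory, then so is every point of a short trajectory segment through $y$; hence $f=\ell$ on that segment and $y$ is critical. So $x_0$ is the only limit point.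

The trajectory \emph{from $x$ toward level $0$} is the backward trajectory if $f(x)>0$, the forward one if $f(x)<0$, and the point $x$ if $f(x)=0$.

\begin{lemma}\label{lem:retract}
Let $D\ni x_0$ be compact with no critical point other than $x_0$, and let $A\subset D$. Suppose that for each $x\in A\setminus\{x_0\}$ the trajectory from $x$ toward level $0$ either stays in $D$ until it reaches level $0$ at a point $r(x)\neq x_0$, or stays in $D$ and tends to $x_0$. In the second case, and for $x=x_0$, put $r(x)=x_0$. Then $r\colon A\to D\cap f^{-1}(0)$ is continuous, and $r$ is the identity on $A\cap f^{-1}(0)$.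
\end{lemma}

For the saddle of Example~\ref{ex:saddle}, $r(x,y)=\sqrt{|xy|}\,(\operatorname{sgn}x,\operatorname{sgn}y)$; the two axes go to $0$. The only delicate point in general is continuity at such points, and this is where the compactness of $D$ enters.

\begin{proof}
The last claim holds by definition. Let $x_k\to x$ in $A$.

Suppose first that $r(x)\ne x_0$. Then $\Phi_s(x)$ is defined for $s$ between $0$ and $-f(x)$, and the domain of a local flow is open. So for large $k$ the point $\Phi_{-f(x_k)}(x_k)$ is defined. It is the point where the trajectory from $x_k$ reaches level $0$, so $r(x_k)=\Phi_{-f(x_k)}(x_k)\to\Phi_{-f(x)}(x)=r(x)$.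

Suppose now that $r(x)=x_0$ but $r(x_k)\not\to x_0$. Since $D\cap f^{-1}(0)$ is compact, we may pass to a subsequence with $r(x_k)\to y\ne x_0$ and $r(x_k)\ne x_0$ for all $k$. Then $x_k=\Phi_{f(x_k)}(r(x_k))$, and $\Phi_s(r(x_k))\in D$ for $s$ between $0$ and $f(x_k)$. We claim that $\Phi_{f(x)}(y)$ is defined. For $f(x)=0$ there is nothing to prove; let $f(x)>0$, the other case being symmetric. If $0\le s<f(x)$ and $\Phi_s(y)$ is defined, then $s<f(x_k)$ for large $k$, so $\Phi_s(y)=\lim\Phi_s(r(x_k))\in D$. Choose $\delta\in(0,f(x))$ with $\Phi_\delta(y)$ defined. For $\delta\le s<f(x)$ the curve $\Phi_s(y)$, as long as it is defined, lies in $D\cap\{f\ge\delta\}$, a compact set without critical points. An integral curve that stays in a compact subset of the domain of the vector field can be extended, and the claim follows. By continuity of the flow, $x=\lim x_k=\Phi_{f(x)}(y)$. So $x\ne x_0$ and the trajectory from $x$ reaches level $0$ at $y$, which gives $r(x)=y\ne x_0$, a contradiction.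
\end{proof}

\begin{corollary}\label{cor:retract}
Let $U$ be an isolating compact neighborhood of $x_0$ that satisfies \textup{(C1)} and \textup{(C2)}. Then $N=U\cap V$ is a compact neighborhood of $x_0$ in $V$ and a retract of $U$. In particular, if $U$ is contractible, then so is $N$.
\end{corollary}

\begin{proof}
Let $x\in U\setminus\{x_0\}$. Until it reaches level $0$, the trajectory from $x$ toward level $0$ stays in $f^{-1}[-\varepsilon,\varepsilon]$, hence in $U$ by (C2). Either it reaches level $0$ in finite time, at a noncritical point because it is not constant, or it stays in $U$ forever and tends to $x_0$. Lemma~\ref{lem:retract} with $A=D=U$ gives a retraction $r\colon U\to N$. If $h_s$ contracts $U$, then $r\circ h_s|_N$ contracts $N$.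
\end{proof}

\section{Collapsing a nested intersection to a critical point}\label{sec:collapse}

For a smooth embedding $e\colon T\to\operatorname{int}T$ put $T_i=e^i(T)$, with $T_0=T$, and $K=\bigcap_iT_i$. Then $\operatorname{int}T_i=e^i(\operatorname{int}T)$, $T_{i+1}\subset\operatorname{int}T_i$, and $K$ is a nonempty compact set. By compactness, every open set that contains $K$ contains some $T_i$. The topological input is the following.

\begin{proposition}\label{prop:key}
For every $m\ge3$ there is a smooth embedding $e\colon T\to\operatorname{int}T$ such that
\begin{itemize}
\item[(a)] there is an open set $E\subset\operatorname{int}T\times(-1,1)$, diffeomorphic to $\mathbb{R}^{m+1}$, with $e(T)\times0\subset E$;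
\item[(b)] there is no compact contractible set $C\subset\operatorname{int}T$ with $K\subset\operatorname{int}C$.
\end{itemize}
\end{proposition}

Part (a) is proved in Section~\ref{sec:embedding} and part (b) in Section~\ref{sec:tower}. Here we deduce Theorem~\ref{thm:A} and Corollary~\ref{cor:A}. Let $n=m+1\ge4$, $X=\operatorname{int}T\times\mathbb{R}$ with coordinates $(y,t)$, and $K_0=K\times0$.

\subsection{Boxes and discs}

We squeeze $K_0$ between two interleaved families: discs $B_i$, which make the collapse possible, and product boxes $P_i$, which are suited to integration along vertical lines. Put $\delta_0=1$. Given $\delta_i>0$, let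
\[
E_i=\{(e^i(y),\delta_it):(y,t)\in E\}\subset\operatorname{int}T_i\times(-\delta_i,\delta_i).
\]
This set is open, diffeomorphic to $\mathbb{R}^n$, and contains the compact set $T_{i+1}\times0$. Choose $0<\delta_{i+1}\le\delta_i/2$ so small that $P_{i+1}=T_{i+1}\times[-\delta_{i+1},\delta_{i+1}]$ lies in $E_i$, and then a smooth closed $n$-disc $B_i\subset E_i$ with $P_{i+1}\subset\operatorname{int}B_i$, namely a large round ball in $E_i\cong\mathbb{R}^n$. Then
\begin{equation}\label{eq:nest}
B_0\supset\operatorname{int}B_0\supset P_1\supset\operatorname{int}P_1\supset B_1\supset\operatorname{int}B_1\supset P_2\supset\cdots,\qquad \bigcap_iB_i=\bigcap_iP_i=K_0 .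
\end{equation}

\subsection{The collapse}

Let $D^n$ be the closed unit disc. We construct a diffeomorphism
\[
\psi\colon B_0\setminus K_0\to D^n\setminus0\qquad\text{with}\qquad\psi(B_i\setminus K_0)=2^{-i}D^n\setminus0\ \text{ for all }i.
\]
By (F2) there is a diffeomorphism $h_0\colon B_0\to D^n$ with $h_0(B_1)=\frac12D^n$. Suppose $h_i\colon B_0\to D^n$ is a diffeomorphism with $h_i(B_j)=2^{-j}D^n$ for $j\le i+1$. The discs $h_i(B_{i+2})$ and $2^{-i-2}D^n$ lie in the interior of $2^{-i-1}D^n$, so by (F2) a diffeomorphism $\theta$ with compact support in that interior carries the first to the second. Put $h_{i+1}=\theta h_i$; it has the required property for $j\le i+2$. For all $i'\ge i$ we have $h_{i'}=h_i$ on $B_0\setminus B_{i+1}$, and $h_i$ maps this set diffeomorphically onto $D^n\setminus2^{-i-1}D^n$. The open subsets $B_0\setminus B_{i+1}$ of $B_0$ increase to $B_0\setminus K_0$, and their images increase to $D^n\setminus0$. So the map $\psi$ equal to $h_i$ on $B_0\setminus B_{i+1}$ is a diffeomorphism. It carries $B_0\setminus B_i$ onto $D^n\setminus2^{-i}D^n$, which gives the claim on $B_i\setminus K_0$.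

Let $\kappa\colon B_0\to D^n$ be $\psi$ off $K_0$ and $0$ on $K_0$. It is continuous at points of $K_0$ because $B_i$ is a neighborhood of $K_0$ and $\kappa(B_i)=2^{-i}D^n$. Put $M_0=\operatorname{int}D^n$. Then $\kappa^{-1}(M_0)=\operatorname{int}B_0$, and $\kappa\colon\operatorname{int}B_0\to M_0$ is proper because $B_0$ is compact.

\subsection{The function}

The height $t\circ\psi^{-1}$ has no critical points on $M_0\setminus0$ and tends to $0$ at $0$, but nothing controls its derivatives there. We replace $t$ by a sum of functions that are nondecreasing in $t$, each vanishing on a neighborhood of $K_0$, with coefficients small enough to force convergence.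

For $i\ge1$ let $\chi_i\colon X\to[0,\infty)$ be smooth with zero set exactly $P_i$ (every closed subset of a manifold is the zero set of such a function), and let
\[
g_i(y,t)=\int_0^t\chi_i(y,s)\,ds .
\]
If $(y,t)\in P_i$, the vertical segment from $(y,0)$ to $(y,t)$ lies in $P_i$, so $g_i=0$ on $P_i\supset B_i$. Hence the function $f_i$ equal to $g_i\circ\psi^{-1}$ on $M_0\setminus0$ and to $0$ at $0$ vanishes on $2^{-i}D^n$ and is smooth on $M_0$. Choose $c_i>0$ so small that all partial derivatives of $c_if_i$ of order at most $i$ are bounded by $2^{-i}$ on $(1-\frac1{i+1})D^n$. Then the series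
\[
f=\sum_{i\ge1}c_if_i
\]
converges with all derivatives, uniformly on compact subsets of $M_0$. So $f$ is smooth and may be differentiated term by term. It has three properties.
\begin{itemize}
\item[(i)] $f(0)=0$ and all derivatives of $f$ vanish at $0$, since each $f_i$ vanishes near $0$. In particular $0$ is critical.
\item[(ii)] There is no other critical point. On $M_0\setminus0$ we have $df(\psi_*\partial_t)=\sum_ic_i\,\chi_i\circ\psi^{-1}>0$, because a point outside $K_0$ is outside some $P_i$.
\item[(iii)] For $(y,t)\in\operatorname{int}B_0\setminus K_0$ the value $f(\psi(y,t))=\sum_ic_ig_i(y,t)$ has the sign of $t$. For $t=0$ all terms vanish. For $t>0$ all terms are nonnegative, and if $(y,t)\notin P_i$, then $\chi_i(y,t)>0$ and so $g_i(y,t)>0$. For $t<0$ all signs are reversed.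
\end{itemize}

Let $V=f^{-1}(0)\subset M_0$, let $W=\{y\in\operatorname{int}T:(y,0)\in\operatorname{int}B_0\}$, an open neighborhood of $K$, and let $q\colon W\to V$, $q(y)=\kappa(y,0)$. By (iii), $q$ maps $W$ onto $V$. It is continuous, and it is proper because $\kappa$ is proper and $W\times0$ is closed in $\operatorname{int}B_0$. We have $q^{-1}(0)=K$, and all other fibers are single points.

\subsection{The zero level}

\begin{proposition}\label{prop:level}
The point $0$ has no compact contractible neighborhood in $V$.
\end{proposition}

\begin{proof}
Suppose $N$ is such a neighborhood, and let $C=q^{-1}(N)$. Then $C$ is a compact subset of $W\subset\operatorname{int}T$ with $K\subset\operatorname{int}C$. We show that $C$ is contractible, which contradicts Proposition~\ref{prop:key}(b). The space $N$ is $C$ with $K$ collapsed, so a map on $C$ that is constant on $K$ factors through $N$. We deform the identity of $C$ to such a map.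

Choose $i$ with $T_i\subset\operatorname{int}C$. As noted in Section~\ref{sub:plan}, property (a) makes $e\colon T\to T$ null-homotopic. Conjugating by $e^i$, we get a homotopy $k_s\colon T_{i+1}\to T_i\subset C$ from the inclusion $k_0$ to a constant map $k_1$. Let $\beta\colon T_{i+1}\to[0,1]$ be continuous with $\beta=1$ on $T_{i+2}$ and $\beta=0$ on $\partial T_{i+1}$. Define $F_s\colon C\to C$ by
\[
F_s(y)=k_{s\beta(y)}(y)\ \text{ for }y\in T_{i+1},\qquad F_s(y)=y\ \text{ for }y\in C\setminus\operatorname{int}T_{i+1}.
\]
The two closed sets cover $C$, and the formulas agree on their intersection $\partial T_{i+1}$. So $F$ is a homotopy from $\mathrm{id}_C$ to a map $F_1$ that is constant on $T_{i+2}\supset K$. The map $q\colon C\to N$ is a continuous surjection of compact Hausdorff spaces, hence a quotient map, and $K$ is its only nontrivial fiber. Therefore $F_1=\sigma q$ with $\sigma\colon N\to C$ continuous. Since $N$ is contractible, $\sigma$ is null-homotopic, and so is $\mathrm{id}_C\simeq\sigma q$.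
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Identify $M_0$ with $\mathbb{R}^n$ by a radial diffeomorphism that fixes $0$. By (i) and (ii), $0$ is the only critical point of $f$. If a compact neighborhood $U$ of $0$ satisfying (C1) and (C2) for some metric and some $\varepsilon$ were contractible, then $U\cap V$ would be a compact contractible neighborhood of $0$ in $V$ by Corollary~\ref{cor:retract}. This contradicts Proposition~\ref{prop:level}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:A}]
Identify $M_0$ with the domain of a chart of $M$, and put $x_0=0$. Let $\eta\colon M\to[0,1]$ be smooth with compact support in $M_0$ and $\eta=1$ near $x_0$, and let $\tilde f=\eta f$, extended by $0$. Near $x_0$ we have $\tilde f=f$, so $x_0$ is an isolated critical point of $\tilde f$. A cylindrical neighborhood need not be small, so we must check that it cannot leave the region where the zero level is unchanged. Every point with $\eta=0$ is critical for $\tilde f$: outside the support of $\eta$ the function $\tilde f$ vanishes locally, and at a point of $M_0$ where $\eta=0$ we have $d\eta=0$, as $\eta$ has a minimum there, so $d\tilde f=f\,d\eta+\eta\,df=0$. Hence every isolating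 neighborhood $U$ of $x_0$ lies in $\{\eta>0\}\subset M_0$, and $U\cap\tilde f^{-1}(0)=U\cap V$. If $U$ were cylindrical and contractible, Corollary~\ref{cor:retract} would make $U\cap V$ a compact contractible neighborhood of $x_0$ in $V$, contrary to Proposition~\ref{prop:level}.
\end{proof}

By Theorems~\ref{thm:known} and~\ref{thm:A}, the critical point just constructed is not cone-like.

\section{Contractible sets and the derived series}\label{sec:derived}

This section does not involve the embedding $e$. If $C\subset\operatorname{int}T$ is a point, the loop $\gamma$ is null-homotopic in $T\setminus C$, since the disc $p\times D^2$ can be pushed off $C$. For an arbitrary compact contractible set the following remains true.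

\begin{lemma}\label{lem:derived}
Let $m\ge3$, let $C\subset\operatorname{int}T$ be compact and contractible, and let $\Gamma=\pi_1(T\setminus C,b)$. Then $\gamma\in\Gamma^{(k)}$ for every $k\ge0$.
\end{lemma}

\begin{proof}
The idea is that loops very close to $C$ lie deep in the derived series, and that $\gamma$ is a product of such loops.

\emph{Step 1: every open set $O$ with $C\subset O\subset\operatorname{int}T$ contains a connected open set $O'\supset C$ whose inclusion in $O$ is null-homotopic.} Let $c_0\in C$ be the end point of a contraction $C\times[0,1]\to C$. The contraction, the inclusion on $O\times0$ and the constant map $c_0$ on $O\times1$ define a continuous map from the closed subset $C\times[0,1]\cup O\times\{0,1\}$ of $O\times[0,1]$ to $O\subset S^m\subset\mathbb{R}^{m+1}$. Extend it to a map $\Psi\colon O\times[0,1]\to\mathbb{R}^{m+1}$ by Tietze's theorem. The set where $\Psi\neq0$ and $\Psi/|\Psi|\in O$ is open and contains $C\times[0,1]$. By compactness it contains $O''\times[0,1]$ for an open set $O''\supset C$, and there $\Psi/|\Psi|$ is a null-homotopy of $O''\hookrightarrow O$. Let $O'$ be the component of $O''$ that contains the connected set $C$.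

\emph{Step 2: homology of the complement.} The \v{C}ech cohomology $\check H^i(C)$ of a compact subset of a manifold is the direct limit of the groups $H^i(O)$ over the open neighborhoods $O$ of $C$. By Step 1, $\check H^i(C)=0$ for $i\ge1$. Duality in an oriented $m$-manifold $O$ without boundary states that $H_k(O,O\setminus C)\cong\check H^{m-k}(C)$ for compact $C\subset O$. Since $m\ge3$, these groups vanish for $k=1,2$; this is the place where $m\ge3$ is needed. The exact sequence of the pair gives, for every connected open $O$ with $C\subset O\subset\operatorname{int}T$:
\begin{itemize}
\item[(i)] $H_1(O\setminus C)\to H_1(O)$ is injective;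
\item[(ii)] $O\setminus C$ is path connected.
\end{itemize}
For (ii), the map on $H_0$ is injective, and $O\setminus C\neq\emptyset$, since otherwise $C=O$ would be open and compact in the connected noncompact space $\operatorname{int}T$. In particular $\operatorname{int}T\setminus C$ is path connected, and so is $T\setminus C$, because each point of $\partial T$ can be pushed radially into $\operatorname{int}T\setminus C$.

\emph{Step 3: loops near $C$.} By Step 1 choose connected open sets $\operatorname{int}T=O_0\supset O_1\supset\cdots\supset C$ with each inclusion $O_{k+1}\hookrightarrow O_k$ null-homotopic. We claim that every loop in $O_k\setminus C$, joined to $b$ by any path in $T\setminus C$, represents an element of $\Gamma^{(k)}$. For $k=0$ this is empty. Let $\ell$ be a loop in $O_{k+1}\setminus C$ with base point $o$. It is null-homologous in $O_k$, hence in $O_k\setminus C$ by (i). Since $O_k\setminus C$ is path connected, $H_1(O_k\setminus C)$ is the abelianization of $\pi_1(O_k\setminus C,o)$, so $\ell$ is a product of commutators of loops at $o$ in $O_k\setminus C$. Join $o$ to $b$ by a path. By induction these loops give elements of $\Gamma^{(k)}$, so $\ell$ gives an element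 of $\Gamma^{(k+1)}$.

\emph{Step 4: cutting the disc.} Fix $k$ and identify $D^2$ with $p\times D^2\subset T$. The set $D^2\cap C$ is compact and lies in the open subset $D^2\cap O_k$ of $\operatorname{int}D^2$. Choose a compact smooth surface $R$, possibly empty, with $D^2\cap C\subset\operatorname{int}R$ and $R\subset D^2\cap O_k$; for instance $\{\phi\le a\}$ for a small regular value $a>0$ of a smooth function $\phi\ge0$ on $D^2$ with zero set $D^2\cap C$. Let $\Pi$ be the component of $D^2\setminus\operatorname{int}R$ that contains $\partial D^2=\gamma$. It is a disc with finitely many holes, it lies in $T\setminus C$, and its inner boundary curves $\ell_1,\dots,\ell_s$ lie in $\partial R\subset O_k\setminus C$. In $\pi_1(\Pi,b)$ the outer boundary curve is a product of the curves $\ell_j^{\pm1}$ joined to $b$ by paths in $\Pi$. By Step 3, $\gamma\in\Gamma^{(k)}$.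
\end{proof}

\section{The embedding $e$}\label{sec:embedding}

For $m=3$, Lemma~\ref{lem:three} provides a circle $\Sigma$ in trefoil position and an open set $E\cong\mathbb{R}^4$ around $\Sigma\times0$. We now do the same for $m\ge4$ and then thicken $\Sigma$ to $e(T)$.

\subsection{The spun trefoil}

\begin{lemma}\label{lem:spin}
For every $m\ge4$ there is a sphere $\Sigma\subset\operatorname{int}T$ in trefoil position.
\end{lemma}

\begin{proof}
Remove from $S^3$ a small open ball centered on the trefoil that meets it in a diameter. What remains is a ball $B^3$ with a knotted arc $a$, which we take radial near $\partial B^3=S^2$. The removed part $(B',a')$ is a ball with a diameter, and $S^2\setminus\partial a\to B'\setminus a'$ is a homotopy equivalence. So (F4) gives $\pi_1(B^3\setminus a)\cong G$, with $x$ represented by a meridian of $a$.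

Put $k=m-3\ge1$, and let
\[
S^m=\partial(B^3\times D^{k+1})=B^3\times S^k\cup S^2\times D^{k+1},\qquad \Sigma_0=\partial(a\times D^{k+1})=a\times S^k\cup\partial a\times D^{k+1}.
\]
Since $a$ is radial near $S^2$, the corner along $S^2\times S^k$ can be rounded in the two radial directions, for both sets at once; then $\Sigma_0$ is a smooth sphere of dimension $k+1=m-2$. Its complement is $X_1\cup X_2$ with
\[
X_1=(B^3\setminus a)\times S^k,\qquad X_2=(S^2\setminus\partial a)\times D^{k+1},\qquad X_1\cap X_2=(S^2\setminus\partial a)\times S^k .
\]
The map $\pi_1(X_1\cap X_2)\to\pi_1(X_2)$ is onto with kernel $\pi_1(S^k)$. By (F4), $\pi_1(S^m\setminus\Sigma_0)$ is the quotient of $\pi_1(X_1)=G\times\pi_1(S^k)$ by the factor $\pi_1(S^k)$, which is $\mathbb{Z}$ for $k=1$ and trivial for $k\ge2$. So the group is $G$, and a meridian of $a$ in $B^3\times\mathrm{pt}$ is a meridian of $\Sigma_0$ that represents $x$.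

By general position, $yx^{-1}$ is represented by an embedded circle $J'\subset S^m\setminus\Sigma_0$. Since $S^m$ is simply connected and $m\ge4$, (F1) gives a diffeomorphism of $S^m$ that carries $J'$ to $J$. The rescaling of $|u|$ in the proof of Lemma~\ref{lem:three} then moves the image of $\Sigma_0$ into $\operatorname{int}T$.
\end{proof}

\subsection{A ball one dimension up}

For $m\ge4$ we cannot apply (F1) to $\Sigma\times0$, because an $(m-2)$-sphere in an $(m+1)$-manifold satisfies $m+1\ge2(m-2)+2$ only for $m\le3$. The way out is to exchange roles. The manifold $\operatorname{int}T\times(-1,1)$ is the complement of a $2$-sphere in $S^{m+1}$, and instead of shrinking $\Sigma\times0$ away from this $2$-sphere, we shrink the $2$-sphere away from $\Sigma\times0$. In the lowest case $m+1=5$ even a $2$-sphere is outside the range of (F1), and we use Haefliger's theorem~\cite{Haefliger}: \emph{homotopic embeddings of a closed $k$-manifold into a $d$-manifold that are $(2k-d+2)$-connected maps are isotopic if $2d>3(k+1)$.} Here a map is $1$-connected if it is bijective on $\pi_0$ and onto on $\pi_1$.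

\begin{lemma}\label{lem:ball}
Let $m\ge4$ and let $\Sigma$ be in trefoil position. Then $\Sigma\times0$ lies in an open set $E\subset\operatorname{int}T\times(-1,1)$ diffeomorphic to $\mathbb{R}^{m+1}$.
\end{lemma}

\begin{proof}
Let $S^{m+1}=\{(u,w)\in\mathbb{R}^{m-1}\times\mathbb{R}^3:|u|^2+|w|^2=1\}$ and let $S_\infty=\{u=0\}$, a great $2$-sphere. The map $(u,w)\mapsto(u/|u|,w/|u|)$ is a diffeomorphism from $S^{m+1}\setminus S_\infty$ to $S^{m-2}\times\mathbb{R}^3$. A diffeomorphism $\operatorname{int}D^2\times(-1,1)\cong\mathbb{R}^3$ then identifies $\operatorname{int}T\times(-1,1)$ with $S^{m+1}\setminus S_\infty$, compatibly with the projections to $S^{m-2}$. Let $\hat\Sigma$ be the image of $\Sigma\times0$ and let $Y=S^{m+1}\setminus\hat\Sigma$. Since $\hat\Sigma$ has codimension $3$, paths and $2$-discs can be pushed off it, so $Y$ is connected and simply connected.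

\emph{The sphere $S_\infty$ is null-homotopic in $Y$.} Let $p'$ be a regular value of the projection $\hat\Sigma\to S^{m-2}$, which has degree $0$ by Lemma~\ref{lem:degree}. The hemisphere $\Delta=\{(sp',w)\in S^{m+1}:s\ge0\}$ is a $3$-disc with boundary $S_\infty$ and interior $p'\times\mathbb{R}^3$. It is transverse to $\hat\Sigma$, and $\Delta\cdot\hat\Sigma$ is the degree up to sign, hence $0$. By (F3), $[S_\infty]=0$ in $H_2(Y)$, and $\pi_2(Y)\cong H_2(Y)$ by the Hurewicz theorem.

\emph{The isotopy.} Let $B_*\subset Y$ be a small round closed $(m+1)$-disc and $S'\subset\operatorname{int}B_*$ a small round $2$-sphere. The embeddings of $S^2$ onto $S_\infty$ and onto $S'$ are both null-homotopic in the connected manifold $Y$, hence homotopic. For $m+1\ge6$ they are ambient isotopic in $Y$ with compact support by (F1). For $m+1=5$ apply Haefliger's theorem with $k=2$, $d=5$: we have $10>9$ and $2k-d+2=1$, and the embeddings are $1$-connected because $S^2$ is connected and $Y$ is simply connected. The isotopy extension theorem turns the isotopy into an ambient one with compact support.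

Extending by the identity, we get a diffeomorphism $\theta$ of $S^{m+1}$ that fixes $\hat\Sigma$ pointwise, with $\theta(S_\infty)=S'$. Put $E=\theta^{-1}(S^{m+1}\setminus B_*)$. It is diffeomorphic to an open round disc. It contains $\hat\Sigma$ because $\theta(\hat\Sigma)=\hat\Sigma$ misses $B_*$, and it misses $S_\infty$ because $\theta(S_\infty)\subset B_*$.
\end{proof}

\subsection{Thickening $\Sigma$}

Let $m\ge3$, and fix $\Sigma$ in trefoil position and $E$ as in Lemma~\ref{lem:three} or Lemma~\ref{lem:ball}. The normal bundle of $\Sigma$ in $S^m$ is an oriented plane bundle. Its Euler class is the restriction to $\Sigma$ of the Poincar\'e dual of $\Sigma$, which lies in $H^2(S^m)=0$, and an oriented plane bundle with Euler class $0$ is trivial. So a closed tubular neighborhood of $\Sigma$ is the image of an embedding $e\colon T=S^{m-2}\times D^2\to S^m$ with $e(S^{m-2}\times0)=\Sigma$. We choose $e$ as follows.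
\begin{itemize}
\item The neighborhood is so thin that $e(T)\subset\operatorname{int}T$ and $e(T)\times0\subset E$. This proves Proposition~\ref{prop:key}(a).
\item The fibers are oriented so that the meridian $e(\gamma)$ represents the conjugacy class of $x$.
\item For $m=3$, let $\lambda=S^1\times1$, a loop at $b$; then $\pi_1(\partial T,b)\cong\mathbb{Z}^2$ is generated by $\gamma$ and $\lambda$. We require $e(\lambda)$ to be null-homologous in $S^3\setminus\Sigma$. This can be arranged: $H_1(S^3\setminus\Sigma)$ is generated by $[e(\gamma)]$, and precomposing $e$ with the twist $(s,v)\mapsto(s,s^jv)$ adds $j[e(\gamma)]$ to $[e(\lambda)]$.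
\end{itemize}
For $m\ge4$ the group $\pi_1(\partial T,b)$ is generated by $\gamma$ alone. In all cases let $\nu\colon\pi_1(\partial T,b)\to\mathbb{Z}$ be induced by the projection $\partial T\to S^1=\partial D^2$, so $\nu(\gamma)=1$, and $\nu(\lambda)=0$ for $m=3$.

The region between $T$ and $e(T)$ is $Q=T\setminus e(\operatorname{int}T)$, a compact manifold with boundary $\partial T\sqcup e(\partial T)$. It is path connected, being a deformation retract of $T\setminus\Sigma$, the complement of a submanifold of codimension $2$. Fix a path $\tau$ in $Q$ from $b$ to $e(b)$. To stack copies of $Q$ in the next section we must know a homomorphism on $\pi_1(Q)$ on both boundary components.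

\begin{lemma}\label{lem:alpha}
There are a homomorphism $\alpha\colon\pi_1(Q,e(b))\to H$ and an element $\zeta\ne0$ of $\mathbb{Z}[\omega]$ such that for all $g\in\pi_1(\partial T,b)$
\[
\alpha(e_*g)=(0,t^{\nu(g)}),\qquad\alpha([\bar\tau g\tau])=(\nu(g)\zeta,t^0).
\]
\end{lemma}

\begin{proof}
Compose the isomorphism of Definition~\ref{def:pos} with an inner automorphism of $G$, so that $\pi_1(S^m\setminus\Sigma,e(b))\cong G$ sends $e_*\gamma$ to $x$; conjugacy classes are unchanged. Let $\alpha$ be the composition
\[
\pi_1(Q,e(b))\to\pi_1(S^m\setminus\Sigma,e(b))\cong G\xrightarrow{\ \rho\ }H .
\]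
In each formula both sides are homomorphisms in $g$, so it is enough to check the generators.

\emph{Inner boundary.} We have $\alpha(e_*\gamma)=\rho(x)=(0,t)$. Let $m=3$. Since $e(\lambda)$ is null-homologous in $S^3\setminus\Sigma$, the exponent of $t$ in $\alpha(e_*\lambda)$ is $0$, so $\alpha(e_*\lambda)=(z,t^0)$. This element commutes with $(0,t)$, because $\lambda$ commutes with $\gamma$. Now $(0,t)(z,t^0)=(\omega z,t)$ and $(z,t^0)(0,t)=(z,t)$, so $\omega z=z$ and $z=0$.

\emph{Outer boundary.} The loop $\gamma$ is freely homotopic to $J$ in $T'\subset S^m\setminus\Sigma$, so by~\eqref{eq:rho} the element $\alpha([\bar\tau\gamma\tau])$ is conjugate to $(\pm1,t^0)$. Since $(z,t^i)(w,t^0)(z,t^i)^{-1}=(\omega^iw,t^0)$, it equals $(\zeta,t^0)$ with $\zeta=\pm\omega^i\neq0$. For $m=3$ the loop $\lambda$ bounds the disc $D^2\times1$ in $T'\subset S^3\setminus\Sigma$, so $\alpha([\bar\tau\lambda\tau])$ is trivial.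
\end{proof}

\section{A tower of solvable groups}\label{sec:tower}

Lemmas~\ref{lem:derived} and~\ref{lem:alpha} already exclude a compact contractible set $C$ with $T_1\subset C\subset\operatorname{int}T$: the loop $\gamma$ would lie in the second derived subgroup of $\pi_1(T\setminus C,b)$ and so have trivial image in $H$, whereas its image is $(\zeta,t^0)$. For deeper stages, the space $T\setminus\operatorname{int}T_{j+1}$ is the union of $Q$ and a copy of $T\setminus\operatorname{int}T_j$, and the inner meridian $e(\gamma)$ of $Q$ is the outer curve $\gamma$ of that copy. If $\gamma$ maps to an element $c_j$ of a solvable group $\Lambda_j$ at stage $j$, we need a solvable group that contains $\Lambda_j$ and receives $H$, with $t$ going to $c_j$. So we need a $\Lambda_j$-module that contains a copy of $\mathbb{Z}[\omega]$ on which $c_j$ acts as $\omega$. The induced module is the natural choice.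

\begin{lemma}\label{lem:tower}
For each $j\ge1$ the space $T\setminus\operatorname{int}T_j$ is path connected, and there are a solvable group $\Lambda_j$, an element $c_j\in\Lambda_j$ of infinite order and a homomorphism $\varphi_j\colon\pi_1(T\setminus\operatorname{int}T_j,b)\to\Lambda_j$ with $\varphi_j(g)=c_j^{\nu(g)}$ for all $g\in\pi_1(\partial T,b)$. In particular $\varphi_j(\gamma)=c_j\ne1$.
\end{lemma}

\begin{proof}
For $j=1$ the space is $Q$. Take $\Lambda_1=H$, $c_1=(\zeta,t^0)$ and $\varphi_1(g)=\alpha([\bar\tau g\tau])$, and apply the second formula of Lemma~\ref{lem:alpha}.

Suppose the statement holds for $j$. Since $c_j$ has infinite order, $\langle c_j\rangle\cong\mathbb{Z}$ acts on $\mathbb{Z}[\omega]$ with $c_j$ acting as multiplication by $\omega$; this is why the induction carries the infinite order along. Let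
\[
I=\mathbb{Z}[\Lambda_j]\otimes_{\mathbb{Z}[\langle c_j\rangle]}\mathbb{Z}[\omega],\qquad \Lambda_{j+1}=I\rtimes\Lambda_j,\qquad (\xi,g)(\xi',g')=(\xi+g\xi',gg'),
\]
where $\Lambda_j$ acts on $I$ by left multiplication on the first factor. If $\Lambda_j^{(k)}=1$, then $\Lambda_{j+1}^{(k)}$ lies in the abelian group $I$, so $\Lambda_{j+1}^{(k+1)}=1$ and $\Lambda_{j+1}$ is solvable. Representatives of the cosets $g\langle c_j\rangle$, with $1$ among them, form a basis of $\mathbb{Z}[\Lambda_j]$ as a right $\mathbb{Z}[\langle c_j\rangle]$-module. Hence $I$ is a direct sum of copies of $\mathbb{Z}[\omega]$, one for each coset. So $I$ is torsion-free and $z\mapsto1\otimes z$ is injective. Define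
\[
\iota\colon H\to\Lambda_{j+1},\qquad\iota(z,t^k)=(1\otimes z,\,c_j^k).
\]
Since $c_j(1\otimes w)=c_j\otimes w=1\otimes\omega w$, we have
\[
\iota(z,t^k)\,\iota(w,t^l)=(1\otimes(z+\omega^kw),\,c_j^{k+l})=\iota\bigl((z,t^k)(w,t^l)\bigr),
\]
so $\iota$ is a homomorphism.

Since $T_{j+1}=e(T_j)$, we have
\[
T\setminus\operatorname{int}T_{j+1}=Q\cup e(T\setminus\operatorname{int}T_j),\qquad Q\cap e(T\setminus\operatorname{int}T_j)=e(\partial T).
\]
Both pieces are path connected, and $e(\partial T)\cong S^{m-2}\times S^1$ is connected and collared in both. On $\pi_1(Q,e(b))$ take $\iota\alpha$. On $\pi_1(e(T\setminus\operatorname{int}T_j),e(b))$ take $\varphi_j\circ e_*^{-1}$, with values in $\Lambda_j=0\rtimes\Lambda_j\subset\Lambda_{j+1}$. For $g\in\pi_1(\partial T,b)$, the first sends $e_*g$ to $\iota(0,t^{\nu(g)})=(0,c_j^{\nu(g)})$ by Lemma~\ref{lem:alpha}, and the second sends it to the same element by induction. By (F4) they extend to a homomorphism $\varphi'$ on $\pi_1(T\setminus\operatorname{int}T_{j+1},e(b))$. Put $\varphi_{j+1}(g)=\varphi'([\bar\tau g\tau])$ and $c_{j+1}=(1\otimes\zeta,1)$, an element of infinite order because $1\otimes\zeta\ne0$ and $I$ is torsion-free. For $g\in\pi_1(\partial T,b)$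 the loop $\bar\tau g\tau$ lies in $Q$, so $\varphi_{j+1}(g)=\iota(\nu(g)\zeta,t^0)=c_{j+1}^{\nu(g)}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}(b)]
Suppose $C\subset\operatorname{int}T$ is compact and contractible with $K\subset\operatorname{int}C$. Then $T_j\subset\operatorname{int}C$ for some $j\ge1$, so $T\setminus C\subset T\setminus\operatorname{int}T_j$. Composing with $\varphi_j$ gives a homomorphism from $\Gamma=\pi_1(T\setminus C,b)$ to $\Lambda_j$ that sends $\gamma$ to $c_j$. By Lemma~\ref{lem:derived} and (F5), $c_j\in\Lambda_j^{(k)}$ for all $k$. As $\Lambda_j$ is solvable, $c_j=1$, which contradicts Lemma~\ref{lem:tower}.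
\end{proof}

This completes the proofs of Theorem~\ref{thm:A} and Corollary~\ref{cor:A}.

\begin{remark}\label{rem:length}
The construction gives $\Lambda_j^{(j+1)}=1$, and the growth of the derived length cannot be avoided. Let $m\ge4$ and $\Gamma_j=\pi_1(T\setminus\operatorname{int}T_j)$. We claim that $\gamma\in\Gamma_j^{(j)}$, so that no homomorphism to a group of derived length at most $j$ detects $\gamma$ at stage $j$. The space $Q$ is a deformation retract of $S^m\setminus(\Sigma\cup J)$ and $J$ has codimension at least $3$, so $\pi_1(Q)=G$, with $e(\gamma)=x$ and $\gamma\in G^{(1)}$. This is the case $j=1$. If the claim holds for $j$, then $x=e(\gamma)$ maps into the normal subgroup $\Gamma_{j+1}^{(j)}$. So does $y=(xy)x(xy)^{-1}$, hence all of $G$, and $\gamma\in G^{(1)}$ maps into $\Gamma_{j+1}^{(j+1)}$.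
\end{remark}

\section{Dimensions one, two and three}\label{sec:low}

We prove Theorem~\ref{thm:B}. Let $n=\dim M$, and work in a chart with $x_0=0$, with the Euclidean metric. ``Ball'' means a closed round ball centered at $x_0$ in the chart.

\subsection{The point $x_0$ is isolated in $V$}

This case includes all of $n=1$, since then $f'\ne0$ on each side of $x_0$ and $f$ is strictly monotone there.

Let $n=1$ and let $f$ be monotone through $x_0$, say increasing on an isolating interval $[-\eta,\eta]$. For $0<\varepsilon<\min|f(\pm\eta)|$ the set $U=\{x\in[-\eta,\eta]:|f(x)|\le\varepsilon\}$ is an interval $[a,a']$ with $f(a)=-\varepsilon$ and $f(a')=\varepsilon$. The segments in (C2) are $[a,0)$, $\{0\}$ and $(0,a']$, so $U$ is a cylindrical ball neighborhood.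

In all other cases $f$ has one sign on a punctured neighborhood of $x_0$: for $n\ge2$ a punctured ball is connected, and for $n=1$ the remaining case is a local extremum. Replacing $f$ by $-f$ does not change the cylindrical neighborhoods, so let $D$ be an isolating ball with $f>0$ on $D\setminus x_0$. Let $0<\varepsilon<\min_{\partial D}f$ and $U=\{x\in D:f(x)\le\varepsilon\}$. Then $U\subset\operatorname{int}D$ and $\varepsilon$ is a regular value of $f$ on $\operatorname{int}D$, so $U$ is a compact smooth manifold with boundary $\partial U=U\cap f^{-1}(\varepsilon)$, and $U\cap f^{-1}(-\varepsilon)=\emptyset$. A trajectory segment that meets $U$ and stays in $f^{-1}[-\varepsilon,\varepsilon]$ cannot cross $\partial D$, so it stays in $U$. Thus $U$ is cylindrical.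

It remains to show that $U$ is a ball. For $0<\delta<\varepsilon$ the set $U\cap\{f\ge\delta\}$ is compact and has no critical points, so for $x\in U\setminus x_0$ the point $\Phi_s(x)$ is defined and in $U$ whenever $0<f(x)+s\le\varepsilon$. Hence $(y,s)\mapsto\Phi_{-s}(y)$ is a homeomorphism $\partial U\times[0,\varepsilon)\to U\setminus x_0$, with inverse $x\mapsto(\Phi_{\varepsilon-f(x)}(x),\varepsilon-f(x))$. By (F6), $U$ is a cone over $\partial U$; in particular it is contractible. For $n=1$, $U$ is a compact connected $1$-manifold with nonempty boundary, hence an interval. For $n\ge2$, removing a point from the connected manifold $U$ leaves it connected, so $\partial U$ is connected. For $n=2$, $\partial U$ is a circle and $U$ is a disc. For $n=3$,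
\[
H_1(\partial U)\cong H_1(U\setminus x_0)\cong H_2(U,U\setminus x_0)\cong H_2(\mathbb{R}^3,\mathbb{R}^3\setminus0)=0,
\]
where the second isomorphism uses that $U$ is contractible. A closed connected surface with $H_1=0$ is a sphere, so $U$ is a cone over $S^2$, a ball.

\subsection{The point $x_0$ is not isolated in $V$: setup}

Now $n\in\{2,3\}$, and by Theorem~\ref{thm:known} it suffices to show that $x_0$ is cone-like. Inside an isolating ball, $V\setminus x_0$ is a smooth hypersurface. By Sard's theorem applied to $|x|^2$ on this hypersurface, almost every small sphere about $x_0$ is transverse to it. Let $D$ be an isolating ball bounded by such a sphere, and put $N=V\cap D$ and $F=N\setminus x_0$. Then $N$ is compact, and $F$ is an $(n-1)$-manifold with compact boundary $\partial F=V\cap\partial D$, closed in $D\setminus x_0$. By (F6) it is enough to find a compact set $F_*\subset F$ and a set $F^\infty\subset F$, closed in $F$, with $F=F_*\cup F^\infty$ and $F^\infty\cong L\times[0,1)$ for a compact $L$. Indeed, $F^\infty\cup x_0$ is then closed in $N$, hence compact, and it contains the open neighborhood $(V\cap\operatorname{int}D)\setminus F_*$ of $x_0$ in $V$. The set $L$ is nonempty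 because $x_0$ is not isolated in $V$. The danger is that $F$ has infinitely many components or infinite topology accumulating at $x_0$.

\subsection{The case $n=2$}

Each component of the $1$-manifold $F$ is a circle, a compact arc with ends on $\partial D$, a half-open arc starting on $\partial D$, or an open arc. A component is closed in $D\setminus x_0$, so each noncompact end leaves every compact subset of $D\setminus x_0$ and tends to $x_0$. A circle, or an open arc together with $x_0$, would be a Jordan curve in $N$. The bounded domain that it encloses lies in $D$, and $f=0$ on the curve. So inside the curve $f$ either attains a nonzero extremum, which is a critical point different from $x_0$, or vanishes identically, which gives an open set of critical points. Both are impossible in an isolating ball. The remaining components meet the finite set $\partial F$, so there are finitely many. Let $F_*$ be the union of the compact arcs and $F^\infty$ the union of the half-open arcs; then $L$ is a finite set.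

\subsection{The case $n=3$}

We show that $N$ is locally contractible, deduce that $F$ has finite homology, and then read off the ends of $F$ from the classification of surfaces. The first step holds in every dimension.

\begin{lemma}\label{lem:lc}
Let $x_0$ be an isolated critical point of a smooth function on a manifold of any dimension. Every neighborhood $A$ of $x_0$ in $V$ contains a neighborhood of $x_0$ in $V$ whose inclusion in $A$ is null-homotopic.
\end{lemma}

\begin{proof}
Let $D$ be an isolating ball and $D'$ a smaller ball. Put $a=\min_{D\setminus\operatorname{int}D'}|\nabla f|>0$ and $d=\operatorname{dist}(D',\partial D)>0$. Along a trajectory in $D$ from $D'$ to $\partial D$ the function $f$ changes by at least $ad$: after its last point in $D'$ the trajectory has length at least $d$ in $D\setminus\operatorname{int}D'$, and the derivative of $f$ with respect to arc length is $\pm|\nabla f|$ with a fixed sign. Let $0<\varepsilon<ad$ and $\Omega=D'\cap\{|f|\le\varepsilon\}$, a neighborhood of $x_0$. Along the trajectory from $x\in\Omega\setminus x_0$ toward level $0$, $f$ changes by at most $\varepsilon$ before level $0$ is reached, so the trajectory does not reach $\partial D$.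 It either reaches level $0$ at a noncritical point, or stays in $D$ forever and tends to $x_0$. Lemma~\ref{lem:retract} gives a continuous map $r\colon\Omega\to D\cap V$ that is the identity on $\Omega\cap V$. Choose a ball $D''\subset\Omega$ with $r(D'')\subset A$. Then $D''\cap V\subset A$, and $(x,s)\mapsto r((1-s)x)$ is a homotopy in $A$ from the inclusion of $D''\cap V$ to the constant map $x_0$.
\end{proof}

The lemma applies to the function of Theorem~\ref{thm:A}. There small neighborhoods of $0$ in $V$ contract inside larger ones, while by Proposition~\ref{prop:level} no compact neighborhood contracts in itself.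

From now on $n=3$, and all homology and cohomology groups have coefficients in $\mathbb{Z}/2$, so that orientations play no role. For a $2$-manifold $Z$ with compact boundary, Poincar\'e--Lefschetz duality reads $H_{2-k}(Z,\partial Z)\cong H^k_c(Z)$, where $H^k_c(Z)$ is the direct limit of the groups $H^k(Z,Z\setminus Z_0)$ over compact sets $Z_0\subset Z$.

\begin{lemma}\label{lem:finite}
The surface $F$ has finitely many components, and $H_1(F)$ is finite.
\end{lemma}

\begin{proof}
Every neighborhood of a point of $N$ contains a neighborhood whose inclusion is null-homotopic: at $x_0$ by Lemma~\ref{lem:lc}, and at other points because $F$ is a manifold with boundary, open in $N$. A compact subset of Euclidean space with this property is a retract of a neighborhood (Borsuk; see \cite[Theorem~A.7]{Hatcher}). That neighborhood of $N$ in $\mathbb{R}^3$ contains the union $P\supset N$ of the finitely many closed cubes of a fine grid that meet $N$. So $N$ is a retract of the finite polyhedron $P$, and $H^*(N)$ is a direct summand of the finite group $H^*(P)$.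

The compact subsets of $F$ are the sets $N\setminus O$ with $O$ an open neighborhood of $x_0$ in $N$, and $H^k(F,O\setminus x_0)\cong H^k(N,O)$ by excision. Pass to the direct limit over $O$ in the exact sequences
\[
H^{k-1}(O,x_0)\to H^k(N,O)\to H^k(N,x_0)\to H^k(O,x_0).
\]
The outer terms are reduced cohomology groups of $O$, and their limits vanish by Lemma~\ref{lem:lc}. Hence
\[
H_{2-k}(F,\partial F)\cong H^k_c(F)\cong H^k(N,x_0)
\]
is finite for all $k$. For $k=2$ this says that only finitely many components of $F$ miss $\partial F$. Since $\partial F$ is a finite union of circles, finitely many components meet it. For $k=1$, the exact sequence $H_1(\partial F)\to H_1(F)\to H_1(F,\partial F)$ has finite outer terms.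
\end{proof}

\begin{lemma}\label{lem:ends}
Let $F'$ be a noncompact component of $F$. There is a compact subsurface $F'_*\subset F'$ such that the closure of $F'\setminus F'_*$ in $F'$ is a finite disjoint union of half-open annuli $S^1\times[0,1)$.
\end{lemma}

\begin{proof}
\emph{An exhaustion without trapped pieces.} Let $Z_0\subset F'$ be a nonempty compact connected set that contains $\partial F'$. Choose radii $\rho_1>\rho_2>\cdots\to0$, smaller than $\min_{Z_0}|x|$, with the spheres $|x|=\rho_i$ transverse to $F'$, and let $F_i$ be the component of $F'\cap\{|x|\ge\rho_i\}$ that contains $Z_0$. It is a compact connected surface, since $F'$ is closed in $D\setminus x_0$. The $F_i$ exhaust $F'$, because each point of $F'$ is joined to $Z_0$ by a path. Let $Y_i$ be the closure of $F'\setminus F_i$, a surface whose boundary $F_i\cap Y_i$ consists of finitely many circles, the \emph{frontier circles} of $F_i$. As $F'$ is connected, each component of $Y_i$ contains a frontier circle, so there are finitely many components. Add the compact ones to $F_i$. The new $F_i$ is compact and connected, and the new $Y_i$ has no compact component. After passing to a subsequence, $F_i$ lies in the interior of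 $F_{i+1}$ relative to $F'$. Each $F_i$ has at least one frontier circle, because $F'$ is connected and noncompact.

\emph{The Euler characteristic stabilizes.} By excision and duality, $H_2(F',F_i)\cong H_2(Y_i,\partial Y_i)\cong H^0_c(Y_i)=0$, as $Y_i$ has no compact component. So $H_1(F_i)\to H_1(F')$ is injective. This map factors through $H_1(F_{i+1})$, so $\dim H_1(F_i)$ is nondecreasing, and it is bounded by Lemma~\ref{lem:finite}. Hence it is constant for $i\ge i_0$. As $F_i$ is connected with nonempty boundary, $\chi(F_i)=1-\dim H_1(F_i)$ is constant for $i\ge i_0$. Let $R_i$ be the closure of $F_{i+1}\setminus F_i$, a compact surface bounded by the frontier circles of $F_i$ and of $F_{i+1}$. Circles have Euler characteristic $0$, so $\chi(R_i)=\chi(F_{i+1})-\chi(F_i)=0$ for $i\ge i_0$.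

\emph{The layers are annuli.} Let $Z$ be a component of $R_i$, $i\ge i_0$. It contains a frontier circle of $F_i$, because $F_{i+1}$ is connected. It contains a frontier circle of $F_{i+1}$: we have $Y_i=R_i\cup Y_{i+1}$, glued along these circles, so otherwise $Z$ would be a compact component of $Y_i$. A compact connected surface with $s\geq 2$ boundary circles has $\chi\le2-s\le0$, and $\chi=0$ only for a sphere with two holes. Since the numbers $\chi(Z)$ add up to $\chi(R_i)=0$, every $Z$ is an annulus that joins a frontier circle of $F_i$ to one of $F_{i+1}$. Each frontier circle of $F_i$ or $F_{i+1}$ lies in exactly one component of $R_i$. So $Y_{i_0}=\bigcup_{i\ge i_0}R_i$ is a disjoint union of half-open annuli, one for each frontier circle of $F_{i_0}$. Take $F'_*=F_{i_0}$.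
\end{proof}

By Lemma~\ref{lem:finite}, $F$ has finitely many components. Let $F_*$ be the union of the compact components and of the surfaces $F'_*$ of Lemma~\ref{lem:ends}, and let $F^\infty$ be the union of all the half-open annuli. Then $F_*$ is compact, $F^\infty$ is closed in $F$, and $F^\infty\cong L\times[0,1)$ with $L$ a finite union of circles. So $x_0$ is cone-like, and Theorem~\ref{thm:known} provides a cylindrical ball neighborhood. This completes the proof of Theorem~\ref{thm:B}.

\begin{remark}
The classification of surfaces is indispensable in the last step: it lets the Euler characteristic recognize each layer as a product. For the function of Theorem~\ref{thm:A}, when $x_0=0$ is removed from the image of $T_1$ in $V$, what remains is the stack of layers $T_i\setminus\operatorname{int}T_{i+1}\cong Q$, $i\ge1$. This end contains no closed subset of the form $L\times[0,1)$ with $L$ compact and with relatively compact complement, since adding $x_0$ would give a compact contractible neighborhood of $x_0$ in $V$, against Proposition~\ref{prop:level}.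
\end{remark}

\begin{thebibliography}{9}

\bibitem{Haefliger}
Haefliger, \emph{Plongements diff\'erentiables de vari\'et\'es dans vari\'et\'es}, 1961.

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\bibitem{ST}
Rustam Sadykov, Stanislav Trunov, \emph{The minimal number of critical points of a smooth function on a closed manifold and the ball category}, arXiv:2208.09939 (2022).

\end{thebibliography}
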